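# Maximum-cardinality matchings need not be asymptotically optimal

## 1. Matchings, weighted trees and local limits

The setting and the question come from Nathanaël Enriquez, Mike Liu, Laurent Ménard and Vianney Perchet, "Optimal matching under size priority", arXiv:2601.20502 (2026). We first fix the vocabulary.

**Definition (matching, maximum matching).** A *matching* of a graph $G$ is a set of edges no two of which share a vertex. For finite $G$, let $\nu(G)$ be the largest size of a matching; a matching of size $\nu(G)$ is called *maximum*. (The question is originally phrased with the word "maximal", in this maximum-cardinality sense.) A matching is *perfect*, abbreviated PM, if it covers every vertex.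

*Example.* In the path $1-2-3-4$ the matching $\{23\}$ cannot be enlarged by adding an edge, but it is not maximum: $\nu=2$, attained only by $\{12,34\}$.

**Definition (size-biased law).** Let $\pi$ be a law on $\{0,1,2,\dots\}$ with finite non-zero expectation and generating function $\phi$. Its size-biased version $\hat\pi$ has generating function $\hat\phi(x)=\phi'(x)/\phi'(1)$.

*Examples.* If $\pi=\delta_d$, then $\phi(x)=x^d$ and $\hat\phi(x)=x^{d-1}$, so $\hat\pi=\delta_{d-1}$. If $\pi$ is Poisson$(c)$, then $\phi(x)=e^{c(x-1)}$ and $\hat\phi=\phi$.

**Definition (UBGW tree).** The unimodular Bienaymé–Galton–Watson tree $(\mathbb T,o)$ with offspring law $\pi$ is built as follows: take i.i.d. Bienaymé–Galton–Watson (BGW) trees with offspring law $\hat\pi$, draw $N\sim\pi$ independently, and join the roots of the first $N$ trees to a new vertex $o$. Given a law $\omega$ on $\mathbb R$, put i.i.d. weights $w(e)\sim\omega$ on the edges.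

*Example.* For $\pi=\delta_d$ the root has $d$ neighbors and each of them has $d-1$ children, and so on: $\mathbb T$ is the $d$-regular tree $T_d$.

**Definition (local convergence).** Let $B_r(x)$ be the subgraph induced by the vertices at distance at most $r$ from $x$, rooted at $x$. Random finite graphs $G_n$ with a uniform root $o_n$ *converge locally* (in the Benjamini–Schramm sense) to $(\mathbb T,o)$ if for every $r$ and every finite rooted graph $H$ we have $\mathbb P(B_r(o_n)\cong H)\to\mathbb P(B_r(o)\cong H)$. When edges carry decorations (weights, membership in a matching), one asks for convergence in law of the decorated balls.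

*Example.* The cycle with $n$ vertices converges locally to the doubly infinite path $T_2$. So does the path with $n$ vertices: only $2r$ of its vertices are close enough to an end for their ball $B_r$ to differ.

**Definition (unimodular matching, performance, optimality).** A *unimodular matching* of $(\mathbb T,o,w)$ is a random edge set $\mathbb M$, possibly built with additional randomness, which is almost surely a matching and for which $(\mathbb T,o,w,\mathbb M)$ satisfies the mass-transport principle: for every non-negative measurable function $f$ of doubly-rooted edge-decorated graphs,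
$$\mathbb E\Big[\sum_{v}f(\mathbb T,o,v,w,\mathbb M)\Big]=\mathbb E\Big[\sum_{v}f(\mathbb T,v,o,w,\mathbb M)\Big].$$
Its *performance* is
$$\mathrm{perf}(\mathbb T,o,w,\mathbb M)=\Big(\mathbb P(\exists v\sim o,\ \{o,v\}\in\mathbb M),\ \mathbb E\Big[\sum_{v\sim o}w(o,v)\mathbf 1_{\{o,v\}\in\mathbb M}\Big]\Big),$$
and $\mathbb M$ is *optimal* if its performance is maximal in lexicographic order among all unimodular matchings. So covering the root comes first, and weight only breaks ties.

*Example.* On $T_d$, give the edges i.i.d. uniform labels, independent of $w$, and keep an edge if its label is smaller than the labels of the $2(d-1)$ adjacent edges. Two adjacent edges are never both kept. The rule commutes with automorphisms, so $F(x,y)=\mathbb E f(T_d,x,y,w,\mathbb M)$ is invariant under automorphisms acting on both arguments; since some automorphism of $T_d$ exchanges any two given vertices, $F(o,v)=F(v,o)$, and the mass-transport principle holds. A given edge is kept with probability $\frac1{2d-1}$, so the performance is $\big(\frac d{2d-1},\frac{d}{2d-1}\mathbb E[\omega]\big)$.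

*Non-example.* On $T_d$, $d\ge2$, let $\mathbb M$ consist of one edge only, joining $o$ to a uniform neighbor. Let $f(\cdot,u,v,\cdot)=1$ if $u\sim v$, $v$ is covered and $u$ is not. The left side of the principle is $0$ because $o$ is covered, while the right side counts the uncovered neighbors of $o$ and equals $d-1$. So $\mathbb M$ is not unimodular.

**Standing hypotheses.**

- (i) $\pi$ and $\omega$ have finite expectation.
- (ii) $\omega$ is atomless and has a density on some open interval.
- (iii) The map $t\mapsto\hat\phi(1-\hat\phi(1-t))$ has finitely many fixed points (in $[0,1]$).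

*Example for (iii).* For $\pi=\delta_d$ the map is $(1-(1-t)^{d-1})^{d-1}$. If $d\ge3$ it is a polynomial of degree $(d-1)^2\ge4$, so it has finitely many fixed points. If $d=2$ it is the identity, and (iii) fails.

**Known Theorem 1.** Assume (i)–(iii). Then there is a unique-in-law unimodular optimal matching $\mathbb M_{\mathrm{opt}}$ of the UBGW tree $(\mathbb T,o)$ with offspring law $\pi$ and i.i.d. $\omega$-weights $w$.

**Known Theorem 2.** Let $G_n=(V_n,E_n)$ be random graphs with uniform roots $o_n$. Assume that $(G_n,o_n)$ converges locally to the UBGW tree with offspring law $\pi$, that $2|E_n|/|V_n|\to\mathbb E[\pi]$ in probability, and that (i)–(iii) hold. Give the edges of $G_n$ i.i.d. weights $w_n(e)\sim\omega$.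

(a) There are matchings $M_n$ of $G_n$, not necessarily maximum, such that $(G_n,o_n,M_n)$ converges locally to $(\mathbb T,o,\mathbb M_{\mathrm{opt}})$, and moreover
$$\lim_{n\to\infty}\Big(\mathbb P(\exists v\sim o_n,\{o_n,v\}\in M_n),\ \mathbb E\Big[\sum_{v\sim o_n}w_n(o_n,v)\mathbf 1_{\{o_n,v\}\in M_n}\Big]\Big)=\mathrm{perf}(\mathbb T,o,w,\mathbb M_{\mathrm{opt}}).$$

(b) For any matchings $M_n$ of $G_n$, every subsequential limit $(a,b)$ of this pair satisfies $(a,b)\le_{\mathrm{lex}}\mathrm{perf}(\mathbb T,o,w,\mathbb M_{\mathrm{opt}})$.

**Conventions.** Matchings of $G_n$ may depend on $G_n$, $w_n$ and extra randomness, and given all of these $o_n$ is still uniform. The weights are independent of $(G_n,o_n)$. Write $w(F)=\sum_{e\in F}w(e)$, $\mu=\mathbb E[\omega]$, and $(p^*,b^*)=\mathrm{perf}(\mathbb T,o,w,\mathbb M_{\mathrm{opt}})$. Averaging over the root, each edge of $M_n$ is seen from its two endpoints, so the pair in Theorem 2 is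
$$(a_n,b_n)=\Big(\mathbb E\tfrac{2|M_n|}{|V_n|},\ \mathbb E\tfrac{2w_n(M_n)}{|V_n|}\Big).\tag{1}$$

**Problem.** The matchings in (a) are only asymptotically maximum. Prove or disprove: under the hypotheses of Theorem 2, there always is a sequence of random matchings $M_n$ of $G_n$, defined on the same probability space as $(G_n,w_n,o_n)$ and allowed to depend on $G_n$ and $w_n$, such that each $M_n$ is almost surely a maximum matching of $G_n$ and $(a_n,b_n)\to(p^*,b^*)$.

We shall call this statement *the assertion*. It turns out to be false: it fails for $\pi=\delta_d$, for every $d\ge3$ and every $\omega$ satisfying (i)–(ii).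

## 2. Paths, cycles, and why repairing a matching may fail

Let us look at degree two. Hypothesis (iii) fails there, so nothing in this section is yet a counterexample, but everything can be done by hand.

A path with $2L$ vertices has exactly one PM. It cannot react to the weights, so its pair (1) is $(1,\mu)$. A cycle with $2N$ vertices has two PMs, with weights $S_1,S_2$ that are sums of $N$ i.i.d. copies of $\omega$. We may pick the better one, but
$$\Big|\tfrac1N\max(S_1,S_2)-\mu\Big|\le\Big|\tfrac{S_1}N-\mu\Big|+\Big|\tfrac{S_2}N-\mu\Big|\to0\quad\text{in }L^1,$$
so the best pair is again $(1,\mu+o(1))$. Both families have the local limit $T_2$. The number of PMs is a global quantity that the local limit does not determine, but here having two PMs instead of one gains nothing. If a large choice of PMs did gain something, then two families with the same local limit, one with many PMs and one with a single PM, would break the assertion.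

Now the natural attempt to *prove* the assertion. Start from $M_n$ given by (a). We shall see that it misses the maximum size by only $o(|V_n|)$ edges, so $o(|V_n|)$ augmenting paths turn it into a maximum matching. If each augmentation changed a bounded number of edges, the weight would change by a negligible amount and we would be done. The argument stops at the length of the augmenting paths. In the path with vertices $1,\dots,2L$, take the matching $\{23,45,\dots\}$ of size $L-1$. The only augmenting path is the whole path: one repair replaces every edge. With many disjoint copies of this path and $L\to\infty$, the missing edges are a fraction $\frac1{2L}\to0$ of the number of vertices, yet the repaired matching shares no edge with the original one.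

So we want graphs of degree $d\ge3$ that behave like long paths (one PM, long repairs), while other graphs with the same local limit have so many PMs that one can choose a heavy one. Section 4 builds the first kind, and Section 5 shows that exponentially many PMs suffice for a gain. Sections 7–12 return to the repair idea and show where it succeeds.

## 3. Theorem A and the base graphs

**Theorem A.** Let $d\ge3$, $\pi=\delta_d$, and let $\omega$ satisfy (i),(ii). Then (i)–(iii) hold, and there are deterministic simple bipartite graphs $G_n$ satisfying the hypotheses of Theorem 2 such that $G_n$ has exactly one maximum matching, whose performance is $(1,\mu)$ for every $n$. On the other hand $\mathrm{perf}(\mathbb T,o,w,\mathbb M_{\mathrm{opt}})=(1,b^*)$ with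
$$b^*\ \ge\ \mu+\frac{(\alpha_1-\alpha_0)(1-e^{-c/2})c^2}{144\,d}\ >\ \mu,\qquad c=\log d-1>0,$$
where $\alpha_0=\mathbb E[w\mid w\le m]$, $\alpha_1=\mathbb E[w\mid w>m]$, and $m$ is a median of $\omega$. Hence no sequence of maximum matchings of $G_n$ has asymptotically optimal performance.

Hypothesis (iii) was checked in Section 1, and $\delta_d$ has finite expectation. The local limit we need is $T_d$.

**Step 1: a bipartite regular family $H_n$ converging to $T_d$.** This step supplies the graphs with many PMs, which are also the raw material for $G_n$.

By the Erdős–Sachs theorem there are finite simple $d$-regular graphs $Q_n$ with girth tending to infinity. The *bipartite double cover* of a graph $Q$ has vertices $(x,0),(x,1)$ for $x\in V(Q)$ and edges $(x,0)(y,1)$ for each ordered pair $(x,y)$ with $xy\in E(Q)$; for example, the double cover of a triangle is a hexagon. Let $H_n$ be the double cover of $Q_n$. It is simple, $d$-regular and bipartite, with sides $A,B$ of equal size $N=N_n$.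

Its girth is at least that of $Q_n$. On a cycle of length $\ell$ in $H_n$, the two neighbors of a vertex along the cycle are distinct and lie in the same side, so they have distinct projections; the cycle therefore projects to a closed walk of length $\ell$ in $Q_n$ that never backtracks. Take the first time $j$ at which this walk repeats a vertex, $x_i=x_j$ with $i<j$. Then $x_i,\dots,x_{j-1}$ are distinct, and $j-i\ge3$ because there are no loops and no backtracking. So $Q_n$ has a cycle of length at most $\ell$.

If the girth exceeds $2r+1$, every ball $B_r(x)$ is a tree: otherwise an edge $yz$ of the ball outside a breadth-first tree from $x$, together with the two tree paths from $x$ to $y$ and $z$, would contain a cycle of length at most $2r+1$. As all degrees are $d$, this tree is the ball of radius $r$ in $T_d$. Hence $H_n\to T_d$ locally, and $2|E(H_n)|/|V(H_n)|=d$.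

**Step 2: tree balls lift through coverings.** This step is a tool for computing the local limit of the graphs in Section 4. A *covering* $p:\bar G\to G$ is a graph morphism that, for each vertex $\bar x$, maps the neighbors of $\bar x$ bijectively onto the neighbors of $p(\bar x)$. For example, winding the doubly infinite path around a cycle is a covering.

**Lemma 1.** Let $p:\bar G\to G$ be a covering with $p(\bar x)=x$. If $B_r(x)$ is a tree, then $p$ restricts to an isomorphism $B_r(\bar x)\to B_r(x)$.

*Proof.* Paths from $x$ lift uniquely to paths from $\bar x$, so $p$ maps $B_r(\bar x)$ onto $B_r(x)$. Suppose $u,v\in B_r(\bar x)$ have the same image. Geodesics from $\bar x$ to $u$ and to $v$ do not backtrack, and since $p$ is injective on neighbors of a vertex, neither do their images. These images are two non-backtracking walks from $x$ to $p(u)=p(v)$ inside the tree $B_r(x)$, and in a tree there is only one such walk. By uniqueness of lifts, $u=v$. So $p$ is bijective on vertices. Edges map to edges. Conversely, an edge of the tree $B_r(x)$ joins a vertex to the last vertex before it on its geodesic from $x$; lifting this geodesic shows that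 the corresponding vertices of $B_r(\bar x)$ are adjacent. $\square$

## 4. Unrolling a perfect matching into layers

By König's theorem the regular bipartite graph $H_n$ has a PM. Name the vertices so that it is $P=\{a_ib_i:1\le i\le N\}$, with $A=\{a_i\}$ and $B=\{b_i\}$. Let $L=L_n\to\infty$. Let $G_n$ have vertices $(a_i,k),(b_i,k)$ for $1\le i\le N$, $1\le k\le L$, and edges

- $(a_i,k)(b_i,k)$ for all $i$ and all $1\le k\le L$;
- $(a_i,k)(b_j,k+1)$ for every $a_ib_j\in E(H_n)\setminus P$ and $1\le k\le L-1$.

The edges of $P$ stay inside a layer, and all other edges climb one layer from the $A$-side to the $B$-side. If $H$ were a cycle ($d=2$), each $(a_i,k)$ would have a single climbing edge, and $G$ would be a union of $N$ disjoint paths with $2L$ vertices: the example of Section 2. For $H=K_{3,3}$ and $L=2$, the graph $H$ has six PMs, and the next lemma says that $G$ has one.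

**Lemma 2.** $\tilde P=\{(a_i,k)(b_i,k):1\le i\le N,\ 1\le k\le L\}$ is the only maximum matching of $G_n$.

*Proof.* $\tilde P$ is perfect, so every maximum matching is perfect. Let $M$ be a PM. We show by induction on $k$ that $(a_i,k)(b_i,k)\in M$ for all $i$. Suppose this holds for all smaller values of $k$. The neighbors of $(b_j,k)$ are $(a_j,k)$ and some vertices $(a_i,k-1)$ (none if $k=1$). The latter are already matched to $(b_i,k-1)$. So $(b_j,k)$ must be matched to $(a_j,k)$. $\square$

**Step 1: the local limit of $G_n$ is $T_d$.** This step is for checking the hypotheses of Theorem 2. Let $\bar G_n$ be defined in the same way with layers $k\in\mathbb Z$. The projection $(x,k)\mapsto x$ from $\bar G_n$ to $H_n$ is a covering: the neighbors of $(a_i,k)$ are $(b_i,k)$ and the $(b_j,k+1)$ with $a_ib_j\in E(H_n)\setminus P$, which correspond bijectively to the neighbors of $a_i$, and likewise for $(b_j,k)$. By Lemma 1, if $B_r(x)$ is a tree, then $B_r((x,k))$ in $\bar G_n$ is isomorphic to it. Edges change the layer by at most $1$, so balls of radius $r$ around vertices in layers $r+2,\dots,L-r-1$ are the same in $G_n$ and $\bar G_n$. These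 layers contain a fraction tending to $1$ of the vertices, with each $x\in V(H_n)$ equally represented. Hence $G_n$ has the same local limit as $H_n$, namely $T_d$.

**Step 2: the average degree.** This is the other hypothesis of Theorem 2. The graph $G_n$ has $2NL$ vertices and $NL+(L-1)(d-1)N$ edges, so $2|E(G_n)|/|V(G_n)|=d-(d-1)/L\to d$.

**Step 3: the performance of maximum matchings.** This is what the construction was made for. Any almost surely maximum matching $M_n$ equals $\tilde P$, by Lemma 2. It is perfect and does not depend on the weights, so by (1) its pair is exactly $(1,\mu)$, for every $n$.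

The repairs really are long here. The graph $H_n$ minus $P$ is $(d-1)$-regular and bipartite, so it has a PM $P'$, disjoint from $P$. The edges $(a_i,k)(b_j,k+1)$ with $a_ib_j\in P'$ and $1\le k\le L-1$ form a matching that misses only $N$ of the $NL$ edges of a maximum matching, and it has no edge in common with the only maximum matching $\tilde P$.

## 5. Exponentially many perfect matchings force extra weight

It remains to show $b^*>\mu$. By Theorem 2(b) it is enough to find, in the graphs $H_n$, PMs whose average weight per edge exceeds $\mu$ by a constant. A PM chosen without looking at the weights has average exactly $\mu$ per edge, so it must be biased toward heavy edges. Biasing can change nothing at an edge that lies in all PMs or in none, and nearly nothing at one whose probability of being chosen is nearly $0$ or $1$. So we need a linear number of edges that are truly undecided. Entropy gives this: if there are exponentially many PMs, a mildly biased random PM still has entropy of order $N$, and this entropy must be carried by undecided edges.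

**Lemma 3.** Let $H$ be a finite bipartite graph with both sides of size $N$, at most $DN$ edges, and at least $e^{cN}$ PMs, where $c>0$. Let the weights be i.i.d. $\omega$, with $\omega$ atomless and integrable. Then, with $\alpha_0,\alpha_1,m$ as in Theorem A,
$$\mathbb E\max_{M\ \mathrm{PM}}w(M)\ge(\mu+\delta)N,\qquad\delta=(\alpha_1-\alpha_0)(1-e^{-c/2})\frac{c^2}{144D}>0.$$

*Proof.*

**Step 1: reduce the weights to fair coins.** The purpose is to keep only the information "heavy or light". Let $s_e=\mathbf 1_{w(e)>m}$. Since $\omega$ is atomless, these are i.i.d. Bernoulli$(1/2)$. We have $\alpha_0\le m<\alpha_1$ and $\mu=(\alpha_0+\alpha_1)/2$. The conditional mean of $w(e)$ is $\alpha_1$ if $s_e=1$ and $\alpha_0$ if $s_e=0$, that is,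
$$\mathbb E[w(e)\mid s]=\mu+(\alpha_1-\alpha_0)(s_e-\tfrac12).$$

**Step 2: a biased random PM.** This gives a lower bound on the maximum. Put $\beta=c/2$. Given $s$, draw a PM $M$ from $\nu_s(M)\propto e^{\beta s(M)}$, where $s(M)=\sum_{e\in M}s_e$, conditionally independently of $w$ given $s$. Let $p_e=\nu_s(e\in M)$. Since $M$ always has $N$ edges, $\sum_ep_e=N$. The maximum is at least $w(M)$, so
$$\mathbb E\max_{M'\,\mathrm{PM}}w(M')\ge\mathbb E\,w(M)=\sum_e\mathbb E\big[\mathbb E[w(e)\mid s]\,p_e\big]=\mu N+(\alpha_1-\alpha_0)\sum_e\mathbb E\big[(s_e-\tfrac12)p_e\big].\tag{2}$$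

**Step 3: the gain at one edge.** We bound the gain at $e$ from below by how undecided $e$ is. Fix $e$ and all $s_{e'}$, $e'\ne e$. Let $a=\sum_{M\ni e}e^{\beta s(M\setminus e)}$ and $b=\sum_{M\not\ni e}e^{\beta s(M)}$; then $a+b>0$, as there is at least one PM. We have $p_e=q(s_e)$ with $q(x)=\frac{ae^{\beta x}}{ae^{\beta x}+b}$. Averaging over $s_e$ alone, $(s_e-\frac12)p_e$ has mean $\frac12\cdot\frac12q(1)-\frac12\cdot\frac12q(0)=\frac14(q(1)-q(0))$, and
$$q(1)-q(0)=\frac{ae^\beta(a+b)-a(ae^\beta+b)}{(ae^\beta+b)(a+b)}=\frac{ab(e^\beta-1)}{(ae^\beta+b)(a+b)}=(1-e^{-\beta})\,\frac{abe^\beta}{(ae^\beta+b)(a+b)}.$$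
The last fraction dominates $q(x)(1-q(x))$ for both values of $x$:
$$q(1)(1-q(1))=\frac{abe^\beta}{(ae^\beta+b)^2}\le\frac{abe^\beta}{(ae^\beta+b)(a+b)},\qquad q(0)(1-q(0))=\frac{ab}{(a+b)^2}\le\frac{abe^\beta}{(ae^\beta+b)(a+b)},$$
where the first inequality uses $ae^\beta+b\ge a+b$ and the second uses $ae^\beta+b\le e^\beta(a+b)$. So $q(1)-q(0)\ge(1-e^{-\beta})q(x)(1-q(x))$ for $x=0,1$. Averaging over everything and summing over $e$,
$$\sum_e\mathbb E\big[(s_e-\tfrac12)p_e\big]\ge\tfrac14(1-e^{-\beta})\,\mathbb E\sum_ep_e(1-p_e).\tag{3}$$

**Step 4: the entropy of the biased PM is of order $N$.** This will produce undecided edges. Let $Z=\sum_Me^{\beta s(M)}$, so $\nu_s(M)=e^{\beta s(M)}/Z$ and the Shannon entropy of $\nu_s$ is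
$$-\sum_M\nu_s(M)\log\nu_s(M)=\log Z-\beta\,\mathbb E_{\nu_s}s(M)\ge cN-\beta N=\tfrac{cN}2,$$
because $s\ge0$ gives $Z\ge e^{cN}$, and $s(M)\le N$. On the other hand $M$ is determined by the indicators $\mathbf 1_{e\in M}$, so by subadditivity its entropy is at most $\sum_eh(p_e)$, where $h(p)=-p\log p-(1-p)\log(1-p)$. Thus $\sum_eh(p_e)\ge cN/2$ for every $s$.

**Step 5: compare $h(p)$ with $p(1-p)$.** The purpose is to convert entropy into the quantity in (3). We claim $h(p)\le3\sqrt{p(1-p)}$. By symmetry let $p\le\frac12$. Writing $x=e^{-y}$, the function $\sqrt x\log\frac1x=ye^{-y/2}$ is largest at $y=2$, so $x\log\frac1x\le\frac2e\sqrt x$. Also $-\log(1-p)\le\frac p{1-p}$ gives $-(1-p)\log(1-p)\le p\le\frac{\sqrt p}{\sqrt2}$. Finally $\sqrt p\le\sqrt2\sqrt{p(1-p)}$. Together,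
$$h(p)\le\Big(\tfrac2e+\tfrac1{\sqrt2}\Big)\sqrt p\le\Big(\tfrac{2\sqrt2}e+1\Big)\sqrt{p(1-p)}\le3\sqrt{p(1-p)}.$$

**Step 6: assemble.** By Cauchy–Schwarz over at most $DN$ edges,
$$\tfrac{cN}2\le\sum_eh(p_e)\le3\sqrt{DN}\Big(\sum_ep_e(1-p_e)\Big)^{1/2},\qquad\text{so}\qquad\sum_ep_e(1-p_e)\ge\frac{c^2N}{36D}.$$
Inserting this in (3), with $\beta=c/2$, and then in (2), gives the lemma. $\square$

## 6. End of the disproof

**Step 1: $H_n$ has exponentially many PMs.** This makes Lemma 3 applicable. The biadjacency matrix of $H_n$ divided by $d$ is doubly stochastic. By the van der Waerden inequality (Egorychev 1981, Falikman 1981), its permanent is at least $N!/N^N\ge e^{-N}$; the last inequality holds because $N^N/N!$ is a single term of the series for $e^N$. The number of PMs is $d^N$ times this permanent, so it is at least $(d/e)^N=e^{cN}$ with $c=\log d-1>0$, as $d\ge3>e$. Lemma 3 applies with $D=d$.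

**Step 2: the gain passes to the tree.** The purpose is to bound $b^*$. Let $M_n$ be a maximum-weight PM of $H_n$. As $|V(H_n)|=2N$, its pair (1) is $(1,\mathbb E\,w(M_n)/N)$. The second entry is at least $\mu+\delta$ and at most $d\,\mathbb E|w|$ in absolute value, so there is a subsequential limit $(1,b)$ with $b\ge\mu+\delta$. Theorem 2(b), applied to $(H_n)$, gives $(1,b)\le_{\mathrm{lex}}(p^*,b^*)$. Since $p^*\le1$, we get $p^*=1$ and then $b^*\ge b\ge\mu+\delta>\mu$.

**Step 3: conclusion.** By Section 4, every sequence of maximum matchings of $(G_n)$ has the pair $(1,\mu)$ for all $n$, and $(1,\mu)\ne(1,b^*)$. This proves Theorem A and disproves the assertion. $\blacksquare$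

**Remark 1 (general obstruction).** Suppose (i)–(iii) hold, and there are deterministic bipartite graphs $H_n$ with sides of size $N_n$, at most $DN_n$ edges, at least $e^{cN_n}$ PMs ($c>0$), converging locally to the UBGW tree of $\pi$, with $|E(H_n)|/N_n\to\mathbb E[\pi]$. Then the assertion fails for $\pi$ and every admissible $\omega$.

Indeed, $H_n$ has a PM, so $G_n$ can be built as in Section 4, and Lemma 2 did not use regularity. The limit is a tree, so the proportion of $x\in V(H_n)$ with $B_r(x)$ a tree tends to $1$ for each $r$, and Lemma 1 again shows that $G_n$ has the same local limit. Counting edges, $2|E(G_n)|/|V(G_n)|=\frac{|E(H_n)|}{N}-\frac{|E(H_n)|-N}{NL}\to\mathbb E[\pi]$. Lemma 3 and Steps 2–3 apply with the given $c$ and $D$ (the second entry is now at most $D\,\mathbb E|w|$ in absolute value).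

## 7. Worst-case values and two positive theorems

For a graph sequence as in Theorem 2 let
$$\beta_n=\mathbb E\Big[\frac2{|V_n|}\max\{w_n(M):M\text{ maximum matching of }G_n\}\Big],$$
the best second coordinate that maximum matchings can reach. The rest of the notes proves three complements to Theorem A.

**Theorem B (first coordinate; sharp worst case).**

1. Under the hypotheses of Theorem 2, $\mathbb E[2\nu(G_n)/|V_n|]\to p^*$. So every sequence of maximum matchings has first coordinate tending to $p^*$, and there always are maximum matchings with performance tending to $(p^*,\mu p^*)$.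
2. For $\pi=\delta_d$, $d\ge3$, and any $\omega$ with (i),(ii): all subsequential limits of $(\beta_n)$, over all graph sequences as in Theorem 2 with $|E_n|\le C|V_n|$ for some constant $C$, lie in $[\mu,b^*]$, and every value in $[\mu,b^*]$ is attained as a limit. In particular the lower bound $\mu p^*$ of item 1 cannot be improved in general.

**Theorem C.** Let $f(t)=\hat\phi(1-t)$. If $f\circ f$ has a unique fixed point in $[0,1]$, then, under (i)–(ii), the assertion is true for all sequences $G_n$ as in Theorem 2. This covers $\pi=\mathrm{Poisson}(c)$ for all $0<c\le e$, and every $\pi$ with $\mathbb E[\hat\pi]\le1$ satisfying (iii).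

**Theorem D.** Let $\kappa>0$. Under the hypotheses of Theorem 2, suppose that with probability tending to $1$ the graph $G_n$ is bipartite with sides of equal size $N$, and $|N(X)|\ge(1+\kappa)|X|$ for every $X$ contained in one side with $|X|\le N/2$. Suppose also that $|V_n|\to\infty$ in probability. Then the assertion is true for $(G_n)$. This applies, for every $d\ge3$, to bipartite double covers of random $d$-regular graphs.

The remaining laws $\pi$, those with several fixed points that are not covered by Remark 1, are not settled here.

*Proof of Theorem B.1.* Choose a maximum matching $M^0(G_n)$ as a function of $G_n$ only. It is independent of the weights, so its pair is $(a_n,\mu a_n)$ with $a_n=\mathbb E[2\nu(G_n)/|V_n|]\in[0,1]$. By Theorem 2(b), every limit point of $(a_n)$ is at most $p^*$. By Theorem 2(a) there are matchings with first coordinate tending to $p^*$, and none has more than $\nu(G_n)$ edges, so $\liminf a_n\ge p^*$. Hence $a_n\to p^*$. All maximum matchings have first coordinate $a_n$, and $M^0(G_n)$ has performance tending to $(p^*,\mu p^*)$. $\square$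

## 8. Cheap repairs imply the assertion

This section makes the first idea of Section 2 precise: it isolates what must be proved about repairs.

**Definition (repairable).** The sequence $(G_n)$ is *repairable* if for all random matchings $M_n$ of $G_n$ with $(\nu(G_n)-|M_n|)/|V_n|\to0$ in probability, there are maximum matchings $M_n'$ of $G_n$ with $|M_n\triangle M_n'|/|V_n|\to0$ in probability.

*Example.* Cycles with $2n$ vertices are not repairable: on one half of the cycle use alternate edges of one type, on the other half alternate edges of the other type. The deficiency is bounded, but each of the two PMs differs from this matching on about half of the cycle.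

**Lemma 4.** Under the hypotheses of Theorem 2, if $(G_n)$ is repairable then the assertion holds for $(G_n)$.

*Proof.*

**Step 1: truncate the number of edges.** The purpose is to make weight sums uniformly integrable. Let $C=\mathbb E[\pi]+1$ and $\mathcal G_n=\{|E_n|\le C|V_n|\}$; then $\mathbb P(\mathcal G_n)\to1$. Let $\hat G_n=G_n$ on $\mathcal G_n$, and let $\hat G_n$ be the edgeless graph on $V_n$ otherwise. As this changes $G_n$ only on an event of vanishing probability, $(\hat G_n)$ satisfies the hypotheses of Theorem 2 with the same limit. Let $\hat M_n$ be the matchings from Theorem 2(a) for $\hat G_n$, drawn given $\hat G_n$ and its weights, conditionally independently of the rest. They are matchings of $G_n$, empty off $\mathcal G_n$, with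
$$\mathbb E\tfrac{2|\hat M_n|}{|V_n|}\to p^*,\qquad\mathbb E\tfrac{2w(\hat M_n)}{|V_n|}\to b^*.$$

**Step 2: repair.** Here we use the hypothesis. By Theorem B.1 and $|\hat M_n|\le\nu(G_n)$, the non-negative variable $(\nu(G_n)-|\hat M_n|)/|V_n|$ tends to $0$ in $L^1$. So repairability gives maximum matchings $M_n'$ with $|\hat M_n\triangle M_n'|/|V_n|\to0$ in probability, hence in $L^1$, since $|\hat M_n\triangle M_n'|\le|\hat M_n|+|M'_n|\le|V_n|$.

**Step 3: the weight hardly changes.** For every $K>0$, splitting the edges of $\hat M_n\triangle M_n'$ according to whether $|w(e)|\le K$,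
$$\mathbb E\Big[\tfrac2{|V_n|}|w(M_n')-w(\hat M_n)|;\mathcal G_n\Big]\le2K\,\mathbb E\tfrac{|\hat M_n\triangle M_n'|}{|V_n|}+2\,\mathbb E\Big[\tfrac1{|V_n|}\sum_{e\in E_n}|w(e)|\mathbf 1_{|w(e)|>K};\mathcal G_n\Big].$$
The first term tends to $0$. The weights are independent of $G_n$ and $|E_n|\le C|V_n|$ on $\mathcal G_n$, so the second is at most $2C\,\mathbb E[|w|;|w|>K]$. Let $n\to\infty$, then $K\to\infty$: the left side tends to $0$.

**Step 4: choose a matching that is a function of $(G_n,w_n)$.** Let $M_n^*$ be the maximum-weight maximum matching of $G_n$ on $\mathcal G_n$ (ties broken by a fixed rule), and $M^0(G_n)$ off $\mathcal G_n$. On $\mathcal G_n$ we have $w(M_n^*)\ge w(M_n')$. Off $\mathcal G_n$, $M^0(G_n)$ ignores the weights and $2|M^0|\le|V_n|$, so it contributes at most $\mathbb E|w|\,\mathbb P(\mathcal G_n^c)$ in absolute value to $b_n$. As $\hat M_n$ is empty off $\mathcal G_n$,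
$$b_n(M_n^*)\ge\mathbb E\big[\tfrac{2w(\hat M_n)}{|V_n|}\big]-o(1)-\mathbb E|w|\,\mathbb P(\mathcal G_n^c)\to b^*.$$

**Step 5: the matching upper bound.** We have $|b_n(M_n^*)|\le2C\,\mathbb E|w|+\mathbb E|w|$, so the pairs are bounded, and $a_n(M_n^*)\to p^*$ by Theorem B.1. Every subsequential limit is therefore some $(p^*,b)$, and Theorem 2(b) gives $b\le b^*$. So $(a_n,b_n)(M_n^*)\to(p^*,b^*)$. $\square$

## 9. Expansion keeps augmenting paths short

Here we prove Theorem D. Let $G$ be bipartite with sides $A,B$ of size $N\ge1+1/\kappa$ and the stated expansion. Let $M$ be a matching with $k=N-|M|\ge1$, and let $U_A,U_B$ be the sets of its unmatched vertices, both of size $k$. Orient non-$M$ edges from $A$ to $B$ and $M$-edges from $B$ to $A$. A simple directed path from $U_A$ to $U_B$ is then an augmenting path. Put $t=\lceil\log(N/k)/\log(1+\kappa)\rceil$.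

**Step 1: there is a directed path from $U_A$ to $U_B$ of length at most $4t+1$.** This is the short repair that was missing for paths. Suppose there is none of length at most $2t+1$ (otherwise we are done).

Let $X_i\subseteq A$ be the set of vertices of $A$ reachable from $U_A$ in at most $2i$ steps; $X_0=U_A$. Let $i\le t-1$, $x\in X_i$, $y\in N(x)$. If $xy\in M$, then $y$ is matched, and its partner $x$ lies in $X_i\subseteq X_{i+1}$. If $xy\notin M$, then $y$ is reachable in at most $2i+1\le2t-1$ steps, so $y\notin U_B$ by assumption; $y$ is matched, and its partner is reached in one more step, so it lies in $X_{i+1}$. Distinct vertices have distinct partners, so $|X_{i+1}|\ge|N(X_i)|\ge(1+\kappa)|X_i|$ as long as $|X_i|\le N/2$. If we had $|X_t|\le N/2$, then all earlier $X_i$ would also have at most $N/2$ elements, and $|X_t|\ge(1+\kappa)^tk\ge N$, a contradiction. So $|X_t|>N/2$.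

Symmetrically, let $Y_i\subseteq B$ be the set of vertices of $B$ from which $U_B$ is reachable in at most $2i$ steps. For $i\le t-1$, $y\in Y_i$ and $x\in N(y)$: if $xy\in M$, the partner of $x$ is $y$. If $xy\notin M$, then $x\to y$, so $U_B$ is reachable from $x$ in at most $2i+1$ steps; hence $x\notin U_A$, and its partner lies in $Y_{i+1}$. As before, $|Y_t|>N/2$.

A subset of $X_t$ of size $\lfloor N/2\rfloor$ has at least $(1+\kappa)\frac{N-1}2\ge\frac N2$ neighbors, where we used $N\ge1+1/\kappa$. So $|N(X_t)|+|Y_t|>N$, and there is an edge $xy$ with $x\in X_t$, $y\in Y_t$. If $xy\notin M$, go from $U_A$ to $x$, then to $y$, then to $U_B$: at most $2t+1+2t$ steps. If $xy\in M$, then $x$ is matched, hence not in $U_A$, and its only in-edge is $y\to x$; so $y$ is reachable from $U_A$ in at most $2t-1$ steps, and we continue from $y$ to $U_B$. In both cases there is a directed walk of length at most $4t+1$, and a shortest one is a simple path.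

**Step 2: total cost of all repairs.** We augment successively with deficiency $k=k_0,k_0-1,\dots,1$, where $k_0$ is the initial deficiency (nothing to do if $k_0=0$). We reach a PM $M'$; in particular $\nu(G)=N$. Since $k_0!\ge(k_0/e)^{k_0}$, we have $\sum_{k=1}^{k_0}\log(N/k)\le k_0(1+\log(N/k_0))$, so
$$|M\triangle M'|\le\sum_{k=1}^{k_0}\Big(5+\frac{4\log(N/k)}{\log(1+\kappa)}\Big)\le5k_0+\frac{4k_0(1+\log(N/k_0))}{\log(1+\kappa)}.$$
With $x=k_0/N$ the right side divided by $N$ is $5x+\frac{4x(1+\log(1/x))}{\log(1+\kappa)}$, which tends to $0$ as $x\to0$. So if $k_0/N\to0$ in probability, then $|M\triangle M'|/N\to0$ in probability.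

**Step 3: conclusion.** With probability tending to $1$ the expansion holds and, as $|V_n|\to\infty$ in probability, $N\ge1+1/\kappa$. On the remaining event let $M_n'$ be any maximum matching. So $(G_n)$ is repairable, and Lemma 4 proves the first part of Theorem D.

**Step 4: double covers of random regular graphs satisfy the hypotheses.** Let $Q$ be $d$-regular on $N$ vertices, with all eigenvalues of its adjacency matrix except the one of the constant vector at most $\lambda<d$ in absolute value. The biadjacency matrix $\mathsf B$ of the double cover is the adjacency matrix of $Q$. Let $X$ be a non-empty set in one side. The vector $\mathsf B^T\mathbf 1_X$ has sum $d|X|$ and is supported on $N(X)$, so by Cauchy–Schwarz $d^2|X|^2\le|N(X)|\,\|\mathsf B^T\mathbf 1_X\|^2$. Write $\mathbf 1_X=\frac{|X|}N\mathbf 1+v$ with $v\perp\mathbf 1$ and $\|v\|^2=|X|-\frac{|X|^2}N$. Then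
$$\|\mathsf B^T\mathbf 1_X\|^2\le d^2\frac{|X|^2}N+\lambda^2\Big(|X|-\frac{|X|^2}N\Big)=\lambda^2|X|+(d^2-\lambda^2)\frac{|X|^2}N.$$
For $|X|\le N/2$ this is at most $\frac{d^2+\lambda^2}2|X|$, so $|N(X)|\ge\frac{2d^2}{d^2+\lambda^2}|X|$. This is the required expansion, with $1+\kappa=\frac{2d^2}{d^2+\lambda^2}>1$.

By Friedman's theorem (Friedman 2008; Bordenave 2020), for uniform simple random $d$-regular graphs we may take $\lambda=2\sqrt{d-1}+\varepsilon$ with probability tending to $1$; since $d^2-4(d-1)=(d-2)^2>0$ for $d\ge3$, this is less than $d$ for small $\varepsilon$. Their numbers of cycles of any fixed length are tight (Bollobás 1980; Wormald 1981). A vertex whose ball $B_r$ is not a tree is within distance $r$ of a cycle of length at most $2r+1$, and each such cycle has at most $(2r+1)(1+d+\dots+d^r)$ vertices within distance $r$; so the proportion of such vertices tends to $0$ in probability. By Lemma 1, tree balls lift isomorphically to the double cover, which therefore converges locally to $T_d$. It is $d$-regular, so the condition on the number of edges also holds. $\square$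

## 10. All values between $\mu$ and $b^*$

We prove Theorem B.2. Let $\pi=\delta_d$ with $d\ge3$; by Theorem A, $p^*=1$.

**Step 1: limit points lie in $[\mu,b^*]$.** The value $\beta_n$ is at least the value $\mu\,\mathbb E[2\nu(G_n)/|V_n|]$ of $M^0(G_n)$, which tends to $\mu p^*=\mu$. It is the second coordinate of a maximum-weight maximum matching, whose first coordinate tends to $p^*$ by Theorem B.1; and $|\beta_n|\le2C\,\mathbb E|w|$ because $|E_n|\le C|V_n|$. So Theorem 2(b) bounds its limit points by $b^*$.

**Step 2: two extreme families.** We need deterministic families at both ends. Let $G_n^{(1)}$ be the graphs of Theorem A, with $s_n$ vertices; then $\beta_n(G_n^{(1)})=\mu$. By Step 4 of Section 9, for each $n$ there is a $d$-regular graph with at least $n$ vertices that satisfies the eigenvalue bound with $\lambda=2\sqrt{d-1}+\varepsilon$ and in which a proportion at most $\frac1n$ of the vertices have a ball $B_n$ that is not a tree: a random regular graph on sufficiently many vertices has these properties with positive probability. Let $G_n^{(2)}$ be its double cover, with $r_n$ vertices. This is a deterministic sequence to which Theorem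 D applies, so there are maximum matchings with second coordinate tending to $b^*$; with Step 1, $\beta_n(G_n^{(2)})\to b^*$.

**Step 3: mix them.** For $\theta\in[0,1]$ take the disjoint union of $\lfloor\theta nr_n\rfloor$ copies of $G_n^{(1)}$ and $\lfloor(1-\theta)ns_n\rfloor$ copies of $G_n^{(2)}$. The two parts have $\theta nr_ns_n-O(s_n)$ and $(1-\theta)nr_ns_n-O(r_n)$ vertices, so the proportions tend to $\theta$ and $1-\theta$. The local limit is $T_d$, the average degree tends to $d$, and $|E_n|\le\frac d2|V_n|$. Maximum matchings of a disjoint union are unions of maximum matchings of the pieces, so the maximum weight is the sum of the maxima over the copies, and $\beta_n$ is the average of $\beta_n(G_n^{(1)})$ and $\beta_n(G_n^{(2)})$ weighted by these proportions. Hence $\beta_n\to\theta\mu+(1-\theta)b^*$, and every value in $[\mu,b^*]$ is attained. Since $\mu p^*=\mu$ is among these values, the lower bound of item 1 cannot be improved in general. $\square$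

## 11. Leaf removal and cascades of decreasing level

We turn to Theorem C. There is no expansion to rely on. Instead we build a maximum matching from the leaves inward, so that a repair moves through levels that can only decrease.

**Definition (leaf removal).** Let $G$ be a locally finite graph. Let $V_0$ be the set of isolated vertices and $\Gamma_0=G-V_0$. In round $r\ge1$, let $U_r$ be the set of neighbors of degree-one vertices (*leaves*) of $\Gamma_{r-1}$, except that for each component of $\Gamma_{r-1}$ consisting of one edge, only one arbitrarily chosen endpoint is put in $U_r$. Let $V_r$ be the set of isolated vertices of $\Gamma_{r-1}-U_r$, and $\Gamma_r=\Gamma_{r-1}-U_r-V_r$. The arbitrary choices do not affect $\Gamma_r$, and $\Gamma_r$ has no isolated vertices. For $u\in U_r$ we call $r$ the *level* of $u$ and choose a leaf $v(u)$ of $\Gamma_{r-1}$ adjacent to $u$ (in a single-edge component, the other endpoint).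

*Example.* On the path $1-2-3-4-5-6$: $U_1=\{2,5\}$, $V_1=\{1,6\}$, and $\Gamma_1$ is the edge $34$. Then, say, $U_2=\{3\}$, $V_2=\{4\}$, and nothing is left. With $v(2)=1$, $v(5)=6$, $v(3)=4$ the edges $uv(u)$ form the PM. On a cycle nothing is ever removed.

**Step 1: two structural properties.** They will control everything that follows.

- (P1) The neighbors in $G$ of a vertex of $V_r$ all lie in $U_1\cup\dots\cup U_r$.
- (P2) $v(u)\in V_r$ for $u\in U_r$, the map $u\mapsto v(u)$ is injective, and all neighbors of $v(u)$ other than $u$ lie in $U_1\cup\dots\cup U_{r-1}$.

For (P1), let $x\in V_r$ with a neighbor $y$; so $r\ge1$. If $y\in\Gamma_{r-1}$, then $y\in U_r$, since $x$ is isolated in $\Gamma_{r-1}-U_r$. Otherwise $y$ was removed in a round $j<r$, and $j\ge1$ since $y$ is not isolated in $G$. If $y$ were in $V_j$, its neighbor $x\in\Gamma_{j-1}$ would have to be in $U_j$, but $x$ survives round $j$. So $y\in U_j$.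

For (P2), let $v=v(u)$. If the component of $u$ in $\Gamma_{r-1}$ is not a single edge, then $v\notin U_r$: being in $U_r$ would make its only neighbor $u$ a leaf. In a single-edge component $v\notin U_r$ by the choice. In both cases the only neighbor $u$ of $v$ in $\Gamma_{r-1}$ is in $U_r$, so $v$ becomes isolated: $v\in V_r$. Within one round $v(u)$ determines $u$, its only neighbor in $\Gamma_{r-1}$, and the sets $V_r$ are disjoint, so the map is injective. By (P1) the neighbors of $v$ lie in $U_1\cup\dots\cup U_r$, and one in $U_r\subseteq\Gamma_{r-1}$ must be $u$.

**Step 2: the size of a maximum matching.** For finite $G$ let $U=\bigcup_{r\ge1}U_r$, $V=\bigcup_{r\ge0}V_r$, and let $K$ be the set of remaining vertices. By (P1) every edge meets $U$ or lies inside $K$. So a matching has at most $|U|$ edges meeting $U$ and at most $\nu(G[K])$ others. The edges $uv(u)$, $u\in U$, together with a maximum matching of $G[K]$, attain this bound. Hence $\nu(G)=|U|+\nu(G[K])$.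

**Step 3: how far $M$ is from using only $U$–$V$ edges outside $K$.** This step bounds the number of places where repair is needed. Let $M$ be a matching of a finite $G$, $\mathrm{def}=\nu(G)-|M|$, let $M_1$ be the set of its $U$–$V$ edges, and let $D$ be the set of $u\in U$ not covered by $M_1$. Suppose $x$ vertices of $U$ are uncovered by $M$, and $M$ has $y$ edges inside $U$ and $z$ edges between $U$ and $K$. The number of edges of $M$ meeting $U$ is $|U|-x-y$, so $|M|\le|U|-x-y+\nu(G[K])=\nu(G)-x-y$. Hence $x+y\le\mathrm{def}$, and with $z\le|K|$,
$$|D|=x+2y+z\le2\,\mathrm{def}+|K|.\tag{4}$$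

**Step 4: the cascade.** This step constructs the maximum matching. Process the vertices of $D$ one by one, maintaining a matching consisting of $U$–$V$ edges, initially $M_1$. For an uncovered $u_0\in U$, add $u_0v(u_0)$. If $v(u_0)$ was matched, its partner $u_1\ne u_0$ has strictly smaller level, by (P2); delete $u_1v(u_0)$ and repeat with $u_1$. Levels strictly decrease along the chain, so it ends, with one more vertex of $U$ covered and none lost. After $|D|$ chains we have a matching $M_\infty$ of $U$–$V$ edges covering $U$. Let $M'=M_\infty\cup(\text{a maximum matching of }G[K])$. Then $|M'|=|U|+\nu(G[K])=\nu(G)$.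

**Step 5: the cost.** Fix $R$. Each edge of $M_1\triangle M_\infty$ has exactly one endpoint in $U$, this endpoint has been visited by some chain, and each vertex of $U$ is on at most two such edges. Vertices of $U$ of level $>R$ belong to $\Gamma_R$, so they account for at most $2|\Gamma_R|$ edges. Each chain visits at most $R$ vertices of level $\le R$, so these account for at most $2R|D|$ edges. The edges of $M\setminus M_1$ lie inside $U$, between $U$ and $K$, or inside $K$, so there are at most $y+z+|K|\le|D|+|K|$ of them. Finally $|M'\setminus M_\infty|\le|K|$. Adding up and using (4),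
$$|M\triangle M'|\le(2R+1)(2\,\mathrm{def}+|K|)+2|K|+2|\Gamma_R|.\tag{5}$$

So the assertion will follow if leaf removal takes away almost everything: $|\Gamma_R|/|V_n|$ must be small for large $R$.

## 12. Leaf removal on the tree when $f\circ f$ has one fixed point

**Step 1: reduce to the tree.** A vertex $x$ is in $\Gamma_r$ if and only if $x\in\Gamma_{r-1}$, $x$ is not adjacent to a leaf of $\Gamma_{r-1}$, and some neighbor of $x$ in $\Gamma_{r-1}$ is not adjacent to a leaf of $\Gamma_{r-1}$. (The exception for single-edge components causes no trouble: both endpoints are adjacent to a leaf and both are removed.) So membership in $\Gamma_r$ is decided by membership in $\Gamma_{r-1}$ within distance $3$, and membership in $\Gamma_0$ by the ball of radius $1$. By induction, whether $o\in\Gamma_R$ depends only on the ball of radius $3R+1$. The law of this ball under $G_n$ converges to its law under $\mathbb T$ pointwise on a countable set, hence in total variation. Therefore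
$$\mathbb E\frac{|\Gamma_R(G_n)|}{|V_n|}=\mathbb P(o_n\in\Gamma_R(G_n))\to\rho_R:=\mathbb P(o\in\Gamma_R(\mathbb T)).$$
The goal of the next steps is $\rho_R\to0$.

**Step 2: a one-sided labelling of the tree.** It is designed so that its probabilities satisfy a recursion. For adjacent $x,y$ in $\mathbb T$ call the neighbors of $x$ other than $y$ its *children with respect to* $y$. Define, with respect to $y$:

- $x\in L^1$ if $x$ has no children;
- $x\in U^r$ if some child of $x$ is in $L^r$ (with respect to $x$);
- $x\in L^{r+1}$ if all children of $x$ are in $U^r$ (with respect to $x$).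

For example, on a finite path read toward one end, the end vertex is in $L^1$, the next one in $U^1$, the next in $L^2$, the next in $U^2$. The classes increase with $r$: $L^1\subseteq L^2$ trivially, hence $U^1\subseteq U^2$, hence $L^2\subseteq L^3$, and so on.

**Step 3: the recursion.** Here the fixed-point hypothesis enters. For the root $x$ of a BGW tree with offspring law $\hat\pi$ attached to $y$, let $l_r,u_r$ be the probabilities of $L^r,U^r$. Then
$$l_1=\hat\phi(0)=f(1)=f(f(0)),\qquad u_r=1-\hat\phi(1-l_r)=1-f(l_r),\qquad l_{r+1}=\hat\phi(u_r)=f(f(l_r)).$$
So $l_r$ increases to some $l_\infty$, a fixed point of the continuous map $f\circ f$. Then $f(l_\infty)$ is also a fixed point of $f\circ f$, and by uniqueness $f(l_\infty)=l_\infty$. Therefore $u_r\to1-l_\infty$ and $l_r+u_r\to1$.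

**Step 4: $L^s$ and $U^r$ are disjoint for all $r,s$.** This turns $l_r+u_r$ into the probability of a union. A vertex in $L^1$ has no child, so it is in no $U^r$. Suppose $x\in L^s\cap U^r$ with $s\ge2$. Some child $c$ is in $L^r$, and since $x\in L^s$ this child is also in $U^{s-1}$. So $c\in L^r\cap U^{s-1}$, and the sum of the two indices has decreased by one. Repeating the descent, we reach a vertex in $L^1$ and in some $U^j$, which is impossible. Hence $\mathbb P(L^r\cup U^r)=l_r+u_r\to1$.

**Step 5: labelled vertices block certain leaves.** This step and the next relate the labels to the actual, two-sided removal process. The danger is that $\Gamma_r$ is computed with information from both sides of an edge. Children of a vertex are taken with respect to the indicated neighbor. Claim, for all $r\ge1$: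

- ($a_r$) If $z\in L^r$ with respect to $x$, there are no $j\ge1$ and child $c$ of $z$ such that $c$ is a leaf of $\Gamma_{j-1}$ attached to $z$.
- ($b_r$) If $c\in U^r$ with respect to $z$, there is no $j\ge1$ with $c,z\in\Gamma_{j-1}$ and no child of $c$ in $\Gamma_{j-1}$.

($a_1$) is vacuous. For $(b_{r-1})\Rightarrow(a_r)$: a child $c$ of $z\in L^r$ is in $U^{r-1}$ with respect to $z$, and if it were a leaf of $\Gamma_{j-1}$ attached to $z$, then $c,z\in\Gamma_{j-1}$ with no child of $c$ there, against ($b_{r-1}$).

For $(a_r)\Rightarrow(b_r)$: let $g\in L^r$ be a child of $c$ (with respect to $c$), and suppose $c,z\in\Gamma_{j-1}$ and no child of $c$ is in $\Gamma_{j-1}$. Then $g\notin\Gamma_{j-1}$, so $g$ was removed in some round $i<j$, and $i\ne0$ since $g$ has the neighbor $c$. If $g\in V_i$, then by (P1) $c$ was removed by round $i\le j-1$, a contradiction. If $g\in U_i$, then $g$ is adjacent to a leaf $h$ of $\Gamma_{i-1}$. If $h$ is a child of $g$, this contradicts ($a_r$). Otherwise $h=c$; but $c$ has two neighbors in $\Gamma_{i-1}$, namely $g$ and $z\in\Gamma_{j-1}\subseteq\Gamma_{i-1}$, so it is not a leaf there, a contradiction.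

**Step 6: labelled vertices are removed in time.** Claim, for all $r\ge1$:

- ($c_r$) If $x\in L^r$ with respect to $y$, no child of $x$ is in $\Gamma_{r-1}$.
- ($e_r$) If $x$ has a neighbor $z\in L^r$ with respect to $x$, then $x\notin\Gamma_r$. In particular this holds if $x\in U^r$ with respect to some neighbor.

($c_1$) is trivial. For $(e_{r-1})\Rightarrow(c_r)$: children of $x\in L^r$ are in $U^{r-1}$ with respect to $x$, so they are not in $\Gamma_{r-1}$ by ($e_{r-1}$).

For $(c_r)\Rightarrow(e_r)$: suppose $x\in\Gamma_r\subseteq\Gamma_{r-1}$.

If $z\in\Gamma_{r-1}$, then by ($c_r$) its only neighbor there is $x$. So $z$ is a leaf, and $x\in U_r$ or $\{x,z\}$ is a single-edge component of $\Gamma_{r-1}$; in either case $x\notin\Gamma_r$, a contradiction.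

If $z\notin\Gamma_{r-1}$, it was removed in some round $1\le i\le r-1$ (not in round $0$, since it has the neighbor $x$). If $z\in V_i$, then by (P1) $x$ was removed by round $i$, a contradiction. If $z\in U_i$, it is adjacent to a leaf $h$ of $\Gamma_{i-1}$. If $h$ is a child of $z$, this contradicts ($a_r$). If $h=x$, then the only neighbor $z$ of $x$ in $\Gamma_{i-1}$ is in $U_i$, so $x$ is removed in round $i\le r-1$, a contradiction.

**Step 7: the root.** We can now show $\rho_r\to0$. If some neighbor of $o$ is in $L^r$ with respect to $o$, then $o\notin\Gamma_r$ by ($e_r$). If all neighbors are in $U^r$ with respect to $o$ (or there are none), then by ($e_r$) none of them is in $\Gamma_r$, and $o\notin\Gamma_r$ because $\Gamma_r$ has no isolated vertices. So $o\in\Gamma_r$ forces some neighbor to be in neither class. The subtrees at the $N$ neighbors are i.i.d. BGW$(\hat\pi)$ trees, so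
$$\rho_r\le\mathbb E[N]\,(1-l_r-u_r)\to0.$$

**Step 8: conclusion.** Let $M_n$ be matchings of $G_n$ with $\mathrm{def}/|V_n|\to0$ in probability; this ratio is bounded, so it tends to $0$ in $L^1$. Since $K\subseteq\Gamma_R$ for every $R$, $\limsup_n\mathbb E|K|/|V_n|\le\inf_R\rho_R=0$. For the matching $M_n'$ built in Section 11, (5) gives $\limsup_n\mathbb E|M_n\triangle M_n'|/|V_n|\le2\rho_R$ for every $R$, hence the limit is $0$. So $(G_n)$ is repairable. Hypothesis (iii) holds trivially, as there is one fixed point. Lemma 4 gives the assertion.

## 13. Laws with a single fixed point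

To finish the proof of Theorem C we check its two families of examples. Note first that $f$ is continuous and non-increasing from $[0,1]$ to $[0,1]$, so it has a fixed point, which is also one of $f\circ f$.

**Step 1: $\mathbb E[\hat\pi]\le1$ together with (iii).** On $[0,1]$ we have $0\le\hat\phi'\le\hat\phi'(1)=\mathbb E[\hat\pi]\le1$, so $(f\circ f)'(t)=\hat\phi'(1-f(t))\,\hat\phi'(1-t)\le1$. If $f\circ f$ had two fixed points $s<t$, it would increase by exactly $t-s$ on $[s,t]$, so its continuous derivative would equal $1$ on $[s,t]$, and both factors would be $1$ there. Then $\hat\phi'\equiv1$ on an interval, so by analyticity $\hat\phi'\equiv1$, and $\hat\phi(x)=x$ because $\hat\phi(1)=1$. Then $f(t)=1-t$ and $f\circ f=\mathrm{id}$, contradicting (iii).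

**Step 2: $\pi=\mathrm{Poisson}(c)$ with $0<c\le e$.** Here $f(t)=e^{-ct}$ is strictly decreasing and has exactly one fixed point. We show that a second fixed point of $f\circ f$ forces $c>e$. Such a point is not fixed by $f$, so together with its image under $f$ it gives $a\ne b$ with $a=e^{-cb}$ and $b=e^{-ca}$; say $a<b$. Put $x=cb$, $y=ca$, so $x>y>0$. From $a=e^{-x}$ and $b=e^{-y}$ we get $ce^{-x}=y$ and $ce^{-y}=x$, that is,
$$\log c=x+\log y=y+\log x.$$
Write $x/y=e^{2s}$ with $s>0$. The last equality says $x-y=\log(x/y)=2s$. Then
$$x+y=(x-y)\,\frac{e^{2s}+1}{e^{2s}-1}=2s\coth s,\qquad xy=\tfrac14\big((x+y)^2-(x-y)^2\big)=s^2(\coth^2s-1)=\frac{s^2}{\sinh^2s}.$$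
Averaging the two expressions for $\log c$,
$$\log c=\tfrac12\big(x+y+\log(xy)\big)=s\coth s+\log\frac s{\sinh s}.$$
As $s\downarrow0$ the right side tends to $1$. Its derivative is
$$\coth s-\frac s{\sinh^2s}+\frac1s-\coth s=\frac1s-\frac s{\sinh^2s}>0,$$
because $\sinh s>s$. Hence $\log c>1$, that is, $c>e$. So for $c\le e$ the fixed point of $f\circ f$ is unique, and Theorem C is proved. $\blacksquare$
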